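# Why the determinantal form satisfies no $L^p$ estimate for four or more functions

Throughout, $\widehat f(\xi)=\int f(x)e^{-2\pi i x\cdot\xi}\,dx$, and "Schwartz" means smooth with all derivatives rapidly decreasing. The notation $A\lesssim_{p} B$ means $A\le CB$ with $C$ depending only on $p$ (and on the dimension). The function $\operatorname{sgn}$ takes the values $1,0,-1$.

## 1. Two Gaussians on the line

Take $f_1(t)=e^{-\pi t^2}$ and $f_2(t)=te^{-\pi t^2}$ on $\mathbb R$. Then $\widehat{f_1}(\xi)=e^{-\pi\xi^2}$. Since $\widehat{tf}=-\frac1{2\pi i}\frac{d}{d\xi}\widehat f$, also $\widehat{f_2}(\eta)=-i\eta e^{-\pi\eta^2}$. We compute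
$$I=\lim_{\epsilon\to0^+}\iint_{|\eta-\xi|>\epsilon}\widehat{f_1}(\xi)\,\widehat{f_2}(\eta)\,\frac{d\xi\,d\eta}{\eta-\xi}.$$
Put $s=\eta-\xi$ and $m=\frac{\xi+\eta}2$. Then $\eta=m+\frac s2$, $\xi^2+\eta^2=2m^2+\frac{s^2}2$, and
$$I=\lim_{\epsilon\to0^+}\int_{|s|>\epsilon}\int_{\mathbb R}-i\Big(\frac ms+\frac12\Big)e^{-2\pi m^2-\pi s^2/2}\,dm\,ds .$$
The part with $m/s$ is odd in $m$ and integrates to $0$. The rest is $-\frac i2\cdot\frac1{\sqrt2}\cdot\sqrt2=-\frac i2$. So $I=-\frac i2$.

Now compute something without any singularity: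
$$-i\pi\int\operatorname{sgn}(t)\,f_1(-t)f_2(t)\,dt=-i\pi\cdot2\int_0^\infty te^{-2\pi t^2}dt=-i\pi\cdot\frac{2}{4\pi}=-\frac i2 .$$
The two numbers agree. The reason is the following one-dimensional fact, which we use several times. It rests on the Dirichlet integral $\int_0^\infty\frac{\sin u}u\,du=\frac\pi2$ and on the bound $\big|\int_\alpha^\beta\frac{\sin u}{u}du\big|\le3$ for $0<\alpha<\beta$. To see the bound, note that the part of the interval in $(0,1]$ contributes at most $1$. On a part $[\alpha',\beta']\subset[1,\infty)$, integration by parts gives at most $\frac1{\alpha'}+\frac1{\beta'}+\int_{\alpha'}^{\beta'}u^{-2}du=\frac2{\alpha'}\le2$.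

**Lemma 1.** Let $h\in L^1(\mathbb R)$ with $\widehat h\in L^1(\mathbb R)$. For every $\epsilon>0$,
$$\int_{|s|>\epsilon}\widehat h(s)\frac{ds}s=\int h(t)\,m_\epsilon(t)\,dt,\qquad m_\epsilon(t)=-2i\int_\epsilon^\infty\frac{\sin(2\pi ts)}s\,ds, \tag{1}$$
where $|m_\epsilon|\le6$ and $m_\epsilon(t)\to-i\pi\operatorname{sgn}t$ as $\epsilon\to0^+$. Similarly, for $u\in\mathbb R$,
$$\operatorname{sgn}(u)=\frac1{i\pi}\lim_{\rho\to0^+}\int_{\rho<|t|<1/\rho}e^{2\pi itu}\frac{dt}t , \tag{2}$$
and the truncated integrals in (2) are bounded by $6$ in absolute value, uniformly in $u$ and $\rho$.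

*Proof.* For $R>\epsilon$, Fubini's theorem gives
$$\int_{\epsilon<|s|<R}\widehat h(s)\frac{ds}s=\int h(t)\int_{\epsilon<|s|<R}e^{-2\pi its}\frac{ds}s\,dt .$$
The inner integral equals $-2i\int_\epsilon^R\frac{\sin(2\pi ts)}s\,ds=-2i\operatorname{sgn}(t)\int_{2\pi|t|\epsilon}^{2\pi|t|R}\frac{\sin u}u\,du$, which is at most $6$ in absolute value. Let $R\to\infty$. The left side converges because $\widehat h\in L^1$, the right side by dominated convergence. The limit of $m_\epsilon$ is the Dirichlet integral. Formula (2) is the same computation: $\int_{\rho<|t|<1/\rho}e^{2\pi itu}\frac{dt}t=2i\int_\rho^{1/\rho}\frac{\sin(2\pi tu)}t\,dt\to i\pi\operatorname{sgn}u$. $\square$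

For arbitrary Schwartz $f_1,f_2$ on $\mathbb R$, put $h(t)=f_1(-t)f_2(t)$. Then
$$\int\widehat{f_1}(\xi)\widehat{f_2}(\xi+s)\,d\xi=\int f_2(t)e^{-2\pi its}\Big(\int\widehat{f_1}(\xi)e^{-2\pi it\xi}d\xi\Big)dt=\widehat h(s),$$
so Lemma 1 shows that the limit exists and
$$\lim_{\epsilon\to0^+}\iint_{|\eta-\xi|>\epsilon}\frac{\widehat{f_1}(\xi)\widehat{f_2}(\eta)}{\eta-\xi}\,d\xi\,d\eta=-i\pi\int\operatorname{sgn}(t)f_1(-t)f_2(t)\,dt . \tag{3}$$
By Hölder's inequality this is at most $\pi\|f_1\|_{p_1}\|f_2\|_{p_2}$ whenever $\frac1{p_1}+\frac1{p_2}=1$, $1\le p_1,p_2\le\infty$. The number $\eta-\xi$ is $\det\begin{pmatrix}1&1\\ \xi&\eta\end{pmatrix}$. What happens with more points, in more dimensions?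

## 2. The form $\Lambda_n$ and the exponents in question

**Definition.** Let $n\ge2$ and let $f_1,\dots,f_n$ be Schwartz functions on $\mathbb R^{n-1}$. Write $\xi_j\in\mathbb R^{n-1}$ as columns and set
$$\Lambda_n(f_1,\dots,f_n)=\text{p.v.}\int_{(\mathbb R^{n-1})^n}\Big(\prod_{j=1}^n\widehat{f_j}(\xi_j)\Big)\det\begin{pmatrix}1&\cdots&1\\ \xi_1&\cdots&\xi_n\end{pmatrix}^{-1}d\xi_1\cdots d\xi_n .$$
The principal value is the limit, as $\epsilon\to0^+$, of the integral over the set where the absolute value of the determinant exceeds $\epsilon$.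

Each truncated integral converges absolutely, since the kernel is at most $1/\epsilon$ there. For $n=2$ this is exactly the form (3), with value $-\frac i2$ on our two Gaussians. Subtracting the first column from the others shows that the determinant equals $\det(\xi_2-\xi_1,\dots,\xi_n-\xi_1)$. It vanishes exactly when the $n$ points lie in a common affine hyperplane.

Two symmetries are immediate. Permuting the functions permutes the columns, so $\Lambda_n$ is antisymmetric. For $\lambda>0$, the Fourier transform of $f_j(\cdot/\lambda)$ is $\lambda^{n-1}\widehat{f_j}(\lambda\,\cdot)$. Substituting $\xi_j=\eta_j/\lambda$ produces $\lambda^{-n(n-1)}$ from the measure and $\lambda^{n-1}$ from the inverse determinant, so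
$$\Lambda_n\big(f_1(\cdot/\lambda),\dots,f_n(\cdot/\lambda)\big)=\lambda^{n-1}\Lambda_n(f_1,\dots,f_n). \tag{4}$$
Another normalization of the Fourier transform only changes $\Lambda_n$ by a nonzero constant, because the determinant is homogeneous.

We ask when
$$|\Lambda_n(f_1,\dots,f_n)|\lesssim_{p_1,\dots,p_n}\prod_{j=1}^n\|f_j\|_{L^{p_j}(\mathbb R^{n-1})}. \tag{5}$$
If $\Lambda_n\not\equiv0$ then (4) forces $\sum_j\frac1{p_j}=1$, since the right side scales like $\lambda^{(n-1)\sum1/p_j}$.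

For $n=3$ we take the following as known. If $2<p_1,p_2,p_3<\infty$ and $\sum_j\frac1{p_j}=1$, then (5) holds for $\Lambda_3$, and for $1\le p_j\le\infty$ outside this range it fails. (The known statement is for $\frac13\Lambda_3$; the factor is irrelevant.) The problem comes from Philip Gressman, Danqing He, Vjekoslav Kovač, Brian Street, Christoph Thiele and Po-Lam Yung, "On a trilinear singular integral form with determinantal kernel", arXiv:1510.01069 (2015). It reads: for $n\ge4$, does (5) hold whenever $n-1<p_j<\infty$ for all $j$ and $\sum_j\frac1{p_j}=1$?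

## 3. Every estimate fails for $n\ge4$

**Theorem 2.** Let $n\ge4$ and $1\le i\le n$. There are a ball $K\subset\mathbb R^{n-1}$ and $c>0$, depending only on $n$, such that for every $\delta>0$ there exist $f_1,\dots,f_n\in C_c^\infty(K)$ with
$$\|f_j\|_\infty\le1\ (1\le j\le n),\qquad|\operatorname{supp}f_i|\le\delta,\qquad|\Lambda_n(f_1,\dots,f_n)|\ge c .$$
For these functions the principal value exists.

**Corollary 3.** Let $n\ge4$. For no $(p_1,\dots,p_n)\in(0,\infty]^n$ is there a finite $C$ with $|\Lambda_n(f_1,\dots,f_n)|\le C\prod_j\|f_j\|_{L^{p_j}}$ for all Schwartz $f_j$. In particular the answer to the question is no, for every $n\ge4$ and every admissible $(p_j)$.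

*Proof.* If some $p_i<\infty$, apply Theorem 2 with this $i$. Then $\|f_i\|_{p_i}\le\delta^{1/p_i}$ and $\|f_j\|_{p_j}\le\max(1,|K|)^{1/p_j}$ for $j\neq i$. So $\prod_j\|f_j\|_{p_j}\to0$ as $\delta\to0$, while $|\Lambda_n|\ge c$. If all $p_j=\infty$, take one tuple with $\Lambda_n\ne0$ from Theorem 2 and replace $f_j$ by $f_j(\cdot/\lambda)$. The $L^\infty$ norms do not change, and by (4) $|\Lambda_n|$ grows like $\lambda^{n-1}$. $\square$

**Corollary 4.** Let $n\ge2$ and $1\le p_j\le\infty$. The estimate (5) holds if and only if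

* $n=2$ and $\frac1{p_1}+\frac1{p_2}=1$; or
* $n=3$, $\sum_j\frac1{p_j}=1$ and $2<p_j<\infty$.

*Proof.* The case $n=3$ is the quoted known case, and $n\ge4$ is Corollary 3. For $n=2$, sufficiency is Hölder's inequality in (3). Necessity is the scaling (4) with $\lambda\to0$ and $\lambda\to\infty$, applied to the Gaussians of Section 1, where $\Lambda_2=-\frac i2\ne0$. $\square$

It remains to prove Theorem 2. By antisymmetry it suffices to treat $i=2$.

## 4. Trading $1/\det$ for $\operatorname{sgn}\det$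

For $n=2$ the kernel $1/s$ became the bounded multiplier $\operatorname{sgn}t$. We want the same for general $n$, on a class of functions where the result is readable. Put $d=n-2$ and split $\xi_j=(\xi_j^1,\xi_j')$ with $\xi_j^1\in\mathbb R$, $\xi_j'\in\mathbb R^d$. For fixed $\xi'=(\xi'_1,\dots,\xi'_n)$ the determinant is linear in $(\xi_1^1,\dots,\xi_n^1)$, say $\sum_ja_j\xi_j^1$. Lemma 1 turns $1/(a\cdot\xi^1)$ into $\operatorname{sgn}t$, at the price of evaluating the $j$-th function at first coordinate $x_j=ta_j$. The cofactors satisfy $\sum_jx_j=0$ and $\sum_jx_j\xi'_j=0$. In terms of $\zeta_j=x_j\xi_j'$ both relations are linear. So it is natural to take functions whose partial Fourier transform depends on $\xi'$ only through $x\xi'$, that is, functions of $p/x$.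

**Proposition 5.** Let $n\ge3$, $\chi_j\in C_c^\infty(\mathbb R\setminus\{0\})$ and $F_j\in C_c^\infty(\mathbb R^d)$. Put $f_j(x,p)=\chi_j(x)F_j(p/x)$ for $(x,p)\in\mathbb R\times\mathbb R^d$; then $f_j\in C_c^\infty(\mathbb R^{n-1})$. The principal value defining $\Lambda_n(f_1,\dots,f_n)$ exists and equals
$$-i\pi(-1)^n\int_{\mathbb R^{n-1}}\prod_{j=1}^n\operatorname{sgn}(x_j)\chi_j(x_j)\int_{(\mathbb R^d)^{n-1}}\prod_{j=1}^n\widehat{F_j}(\zeta_j)\ \operatorname{sgn}\det\begin{pmatrix}x_1&\cdots&x_{n-1}\\ \zeta_1&\cdots&\zeta_{n-1}\end{pmatrix}d\zeta\,dx ,$$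
where $x_n=-\sum_{j<n}x_j$ and $\zeta_n=-\sum_{j<n}\zeta_j$. The integral converges absolutely.

*Proof.*

**Step 1: cofactors.** This step collects the linear algebra. Expanding along the row $(\xi_1^1,\dots,\xi_n^1)$, which is the second row, gives $\det=\sum_ja_j\xi_j^1$ with cofactors $a_j=a_j(\xi')$. If we replace the second row by the row of ones or by one of the rows of $\xi'$, the determinant has a repeated row. Hence
$$\sum_{j=1}^na_j=0,\qquad\sum_{j=1}^na_j\xi_j'=0,\qquad a_n=(-1)^n\Delta,\qquad\Delta=\det B,\quad B=\begin{pmatrix}1&\cdots&1\\ \xi_1'&\cdots&\xi_{n-1}'\end{pmatrix}. \tag{6}$$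
The sign in $a_n$ is that of position $(2,n)$. Note that $\Delta$ depends only on $\xi_1',\dots,\xi_{n-1}'$. It is a nonzero polynomial: for $\xi_1'=0$, $\xi_{j+1}'=e_j$ its value is $1$. So $\Delta\ne0$ almost everywhere. Finally let
$$\widetilde f_j(x,\xi')=\int f_j(x,p)e^{-2\pi ip\cdot\xi'}dp=\chi_j(x)|x|^d\widehat{F_j}(x\xi'),$$
by the substitution $p=xy$.

**Step 2: the change of variables and absolute convergence.** This step provides the dominating function for the principal value. Fix $\xi_1',\dots,\xi_{n-1}'$ with $\Delta\ne0$ and set $x_j=ta_j$ for $1\le j\le n$. By (6), $\sum_{j<n}x_j\binom1{\xi_j'}=-x_n\binom1{\xi_n'}$, that is,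
$$B\,(x_1,\dots,x_{n-1})^T=-a_n\binom{t}{t\xi_n'},\qquad (x_1,\dots,x_{n-1})^T=-a_nB^{-1}\binom t{t\xi_n'} .$$
Here $a_n$ and $B$ do not depend on $(t,\xi_n')$. The map $(t,\xi_n')\mapsto(t,t\xi_n')$ is injective on $t\ne0$, has Jacobian $|t|^d$, and its image consists of the vectors with nonzero first entry. It is followed by an invertible linear map with determinant of absolute value $|a_n|^{n-1}|\Delta|^{-1}=|a_n|^{n-2}=|a_n|^d$. So $(t,\xi_n')\mapsto(x_1,\dots,x_{n-1})$ is injective on $t\ne0$ with Jacobian $|ta_n|^d=|x_n|^d$. The first entry of $B(x_1,\dots,x_{n-1})^T$ is $\sum_{j<n}x_j$, so the image is the set where $x_n:=-\sum_{j<n}x_j\ne0$, and there $x_n=ta_n$. Hence $dt\,d\xi_n'=|x_n|^{-d}dx_1\cdots dx_{n-1}$.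

Next, for fixed $x$ with all $x_j\neq0$, substitute $\zeta_j=x_j\xi_j'$ for $j<n$; the exceptional $x$ form a null set. By (6), $x_n\xi_n'=-\sum_{j<n}\zeta_j=:\zeta_n$. Altogether $d\xi'\,dt=\prod_{j=1}^n|x_j|^{-d}\,dx\,d\zeta$. The weights cancel the factors $|x_j|^d$ in $\widetilde f_j(x_j,\xi_j')=\chi_j(x_j)|x_j|^d\widehat{F_j}(\zeta_j)$, and
$$\iint\Big|\prod_{j=1}^n\widetilde f_j(ta_j,\xi_j')\Big|dt\,d\xi'=\int_{\mathbb R^{n-1}}\prod_{j=1}^n|\chi_j(x_j)|\int\prod_{j=1}^n|\widehat{F_j}(\zeta_j)|\,d\zeta\,dx<\infty . \tag{7}$$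
Finiteness holds because the $\chi_j$ with $j<n$ confine $x$ to a compact set and the $\zeta$-integral is at most $\|\widehat{F_n}\|_\infty\prod_{j<n}\|\widehat{F_j}\|_1$.

**Step 3: the principal value.** This step applies Lemma 1 in the direction $a(\xi')$. Fix $\xi'$ with $a=a(\xi')\ne0$, which holds for almost every $\xi'$. The function $P(\xi^1)=\prod_j\widehat{f_j}(\xi_j^1,\xi_j')$ is Schwartz on $\mathbb R^n$. Let
$$G(s)=|a|^{-1}\int_{a\cdot\xi^1=s}P\,d\mathcal H^{n-1}.$$
In orthonormal coordinates with first axis $a/|a|$ one sees that $G$ is continuous and integrable and that $\int\phi(a\cdot\xi^1)P(\xi^1)\,d\xi^1=\int\phi(s)G(s)\,ds$ for bounded measurable $\phi$. Taking $\phi(s)=e^{2\pi its}$ and using Fourier inversion in each first coordinate,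
$$h(t):=\int G(s)e^{2\pi its}ds=\prod_j\int\widehat{f_j}(\xi_j^1,\xi_j')e^{2\pi ita_j\xi_j^1}d\xi_j^1=\prod_j\widetilde f_j(ta_j,\xi_j').$$
If some $a_j=0$ then $h\equiv0$, since $\chi_j(0)=0$. Otherwise $h\in C_c^\infty(\mathbb R)$. In both cases $h\in L^1$, so $G=\widehat h$ by Fourier inversion, and Lemma 1 gives
$$\int_{|a\cdot\xi^1|>\epsilon}\frac{P(\xi^1)}{a\cdot\xi^1}\,d\xi^1=\int_{|s|>\epsilon}G(s)\frac{ds}s=\int m_\epsilon(t)\prod_j\widetilde f_j(ta_j,\xi_j')\,dt .$$
Integrate over $\xi'$; the left side becomes the truncated integral of $\Lambda_n$. Since $|m_\epsilon|\le6$, the bound (7) allows dominated convergence in $(t,\xi')$. The principal value exists and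
$$\Lambda_n=-i\pi\iint\operatorname{sgn}(t)\prod_{j=1}^n\widetilde f_j(ta_j,\xi_j')\,dt\,d\xi'. \tag{8}$$

**Step 4: the sign in the new variables.** It remains to express $\operatorname{sgn}t$ through $(x,\zeta)$. From $x_n=ta_n=(-1)^nt\Delta$ we get $\operatorname{sgn}t=(-1)^n\operatorname{sgn}(x_n)\operatorname{sgn}(\Delta)$. Multiplying column $j$ of $B$ by $x_j$ gives
$$\Delta=\prod_{j<n}x_j^{-1}\det\begin{pmatrix}x_1&\cdots&x_{n-1}\\ \zeta_1&\cdots&\zeta_{n-1}\end{pmatrix}.$$
Hence $\operatorname{sgn}t=(-1)^n\prod_{j=1}^n\operatorname{sgn}(x_j)\cdot\operatorname{sgn}\det(\cdots)$, and the change of variables of Step 2 turns (8) into the claim. $\square$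

## 5. Three points: a line. Four points: a plane and one direction

For $n=3$ we have $d=1$, and the sign in Proposition 5 is $\operatorname{sgn}(x_1\zeta_2-x_2\zeta_1)$. Insert (2) with $u=x_1\zeta_2-x_2\zeta_1$. Since $\widehat{F_3}(-\zeta_1-\zeta_2)=\int F_3(y)e^{2\pi iy(\zeta_1+\zeta_2)}dy$, Fourier inversion gives
$$\Lambda_3=\int_{\mathbb R^2}\prod_{j=1}^3\operatorname{sgn}(x_j)\chi_j(x_j)\ \Big[\lim_{\rho\to0}\int_{\rho<|t|<1/\rho}\int_{\mathbb R}F_1(y-tx_2)F_2(y+tx_1)F_3(y)\,dy\,\frac{dt}t\Big]dx . \tag{9}$$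
The constant is $-i\pi(-1)^3\cdot\frac1{i\pi}=1$. All functions live on a line, and $y$ can move only along that line.

For $n=4$ the $F_j$ live on $\mathbb R^2$, and expanding along the first row,
$$\det\begin{pmatrix}x_1&x_2&x_3\\ \zeta_1&\zeta_2&\zeta_3\end{pmatrix}=\det(x_1\zeta_2-x_2\zeta_1,\ \zeta_3)+x_3\det(\zeta_1,\zeta_2).$$
This is cubic in $(x,\zeta)$ and quadratic in $\zeta$. A sensible first move is to force $\zeta_3$ to be huge in one direction. Take $\mu=(\mu_1,\mu_2)\neq0$, real $g,\Theta,F\in C_c^\infty(\mathbb R^2)$, and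
$$F_1=\Theta,\qquad F_2=F,\qquad F_3=e^{2\pi iN\mu\cdot y}g,\qquad F_4=e^{-2\pi iN\mu\cdot y}g .$$
With $\zeta_3=N\mu+\omega$ the product $\widehat{F_3}(\zeta_3)\widehat{F_4}(\zeta_4)$ becomes $\widehat g(\omega)\widehat g(-\zeta_1-\zeta_2-\omega)$. The determinant is $N\det(x_1\zeta_2-x_2\zeta_1,\mu)+O(1)$ for fixed $(x,\zeta_1,\zeta_2,\omega)$. Put $v=(\mu_2,-\mu_1)$, so that $\det(w,\mu)=w\cdot v$. The sign then converges almost everywhere to $\operatorname{sgn}((x_1\zeta_2-x_2\zeta_1)\cdot v)$. The integrand is dominated by a constant times $\prod_{j\le3}|\chi_j(x_j)|\,|\widehat\Theta(\zeta_1)\widehat F(\zeta_2)\widehat g(\omega)|$, and $\int\widehat g(\omega)\widehat g(-\zeta_1-\zeta_2-\omega)\,d\omega=\widehat{g^2}(-\zeta_1-\zeta_2)$. Take $\chi_1,\chi_2,\chi_3\geq 0$ supported in $[1,2]$ and $\chi_4\ge0$ supported in the negative half-line, so that $\prod_j\operatorname{sgn}(x_j)=-1$. Using (2) as for $n=3$,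
$$\lim_{N\to\infty}\Lambda_4=\int\prod_{j=1}^4\chi_j(x_j)\Big[\lim_{\rho\to0}\int_{\rho<|t|<1/\rho}\int_{\mathbb R^2}g(y)^2\,\Theta(y-tx_2v)\,F(y+tx_1v)\,dy\frac{dt}t\Big]dx . \tag{10}$$
We have produced a Hilbert transform of $F$ in the direction $v$, and $v$ is ours to choose.

Can (10) stay bounded below while $|\operatorname{supp}F|\to0$ and all functions are bounded by $1$? Separate the supports of $g$ and $F$ so that only $\frac14<t<\frac72$ contributes, and let $0\le F,g,\Theta\le1$, so that nothing cancels. The bracket is then at most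
$$\int_{1/4}^{7/2}\int F(y+tx_1v)\,dy\,\frac{dt}t=\log14\cdot\|F\|_1,$$
which tends to $0$. Overlapping supports and cancellation do not help either. If $\Theta$ is replaced by $1$, the operator $F\mapsto\lim_\rho\int_{\rho<|t|<1/\rho}F(\cdot+tx_1v)\frac{dt}t$ has multiplier $i\pi\operatorname{sgn}(x_1\zeta\cdot v)$. By Plancherel the bracket is then at most $\pi\|F\|_2\|g^2\|_2$. A single direction is the obstruction: along one family of parallel lines the Hilbert transform is bounded.

## 6. Letting the direction depend on the point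

The way past this is to put many frequencies into $F_3$ and $F_4$ at once, one for each region of the plane:
$$F_3=\sum_ke^{2\pi iN\mu_k\cdot y}g_k,\qquad F_4=\sum_ke^{-2\pi iN\mu_k\cdot y}g_k,\qquad g_k\text{ with disjoint supports}.$$
Disjointness keeps $|F_3|,|F_4|\le1$. A cross term with $k\ne k'$ contains $\widehat{g_{k'}}(-\zeta_1-\zeta_2-\omega+N(\mu_{k'}-\mu_k))$, which dies as $N\to\infty$. So the limit should be a sum over $k$ of expressions (10), the point $y\in\operatorname{supp}g_k$ looking along its own direction $v_k$, all with the same $F$. The bound of Section 5 now reads $M\log14\cdot\|F\|_1$ for $M$ directions, so there is room. We need the following geometry: a small set $E$, and disjoint regions $A_k$ of total area $1$, such that from each point of $A_k$ the line in direction $v_k$ meets $E$ in a segment of definite length.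

For $n\ge5$ the remaining functions $F_4,\dots,F_{n-1}$ are given frequencies $Ne_3,\dots,Ne_d$. This reduces the determinant in $\mathbb R^d$ to a $2\times2$ one, and $F_n$ absorbs the compensating frequency.

## 7. Strips that overlap over $[0,1]$ and separate over $[2,3]$

Fix $J\in\mathbb N$, $J\ge 1$, and let $c_i=(i-1)/J$. For $k=(d_1,\dots,d_J)\in\{0,1\}^J$ let
$$a_k=\sum_{i=1}^Jd_i2^{-i},\qquad\ell_k(s)=\sum_{i=1}^Jd_i2^{-i}(s-c_i).$$
Each $\ell_k$ is affine with slope $a_k\in[0,1]$, and the $2^J$ slopes are distinct, being distinct binary fractions. Let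
$$E=\bigcup_k\{(s,r):0\le s\le1,\ 0\le r-\ell_k(s)\le2^{-J}\},\qquad A_k=\{(s,r):2\le s\le3,\ 0\le r-\ell_k(s)\le2^{-J}\}.$$

For $J=2$, in the order $k=00,01,10,11$, the lines are $0$, $\frac14(s-\frac12)$, $\frac s2$ and $\frac{3s}4-\frac18$, and each strip has height $\frac14$. At $s=0$ the strips start at $0,-\frac18,0,-\frac18$, and their union is $[-\frac18,\frac14]$, of length $\frac38$. At $s=\frac12$ the union is $[0,\frac12]$. At $s=1$ it is $[0,\frac38]\cup[\frac12,\frac78]$, of length $\frac34$. At $s=2$ the strips start at $0,\frac38,1,\frac{11}8$, so they are disjoint, with total length $1$. The overlap on the left comes from the staggered centers $c_i$: the digit $i$ has little effect on $\ell_k(s)$ when $s$ is near $c_i$.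

**Lemma 6.** (i) $|E|\le4/J$. (ii) The $A_k$ are pairwise disjoint and $\sum_k|A_k|=1$. (iii) $A_k\subset[2,3]\times[0,4]$ and $E\subset[0,1]\times[-1,2]$. (iv) If $(s,r)\in A_k$ and $\tau\in[s-1,s]$, then $(s-\tau,r-a_k\tau)\in E$.

*Proof.* (i) Let $s\in[\frac{\kappa-1}J,\frac\kappa J)$ with $1\le\kappa\le J$, and group the $k$ by their first $\kappa$ digits, giving $2^\kappa$ classes. For $i>\kappa$ we have $c_i\ge\frac\kappa J>s$ and $s-c_i\ge\frac{\kappa-1}J-\frac{i-1}J=-\frac{i-\kappa}J$. So within one class the values $\ell_k(s)$ lie in an interval of length at most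
$$\frac1J\sum_{i>\kappa}2^{-i}(i-\kappa)\le\frac{2^{-\kappa}}J\sum_{m\ge1}m2^{-m}=\frac{2\cdot2^{-\kappa}}J .$$
The class contributes to the slice of $E$ at $s$ a set inside an interval of length $2\cdot2^{-\kappa}/J+2^{-J}$. Summing over $2^\kappa$ classes, the slice has measure at most $\frac2J+2^{\kappa-J}$. Integrating over $s$, with each $\kappa$ occupying length $\frac1J$,
$$|E|\le\frac2J+\frac1J\sum_{\kappa=1}^J2^{\kappa-J}\le\frac4J .$$

(ii) Let $k\ne k'$ first differ at digit $i$, and let $s\in[2,3]$. The numbers $s-c_j$ are positive and decreasing in $j$, and $s-c_i>1$. Hence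
$$|\ell_k(s)-\ell_{k'}(s)|\ge2^{-i}(s-c_i)-\sum_{j=i+1}^J2^{-j}(s-c_j)\ge(s-c_i)\Big(2^{-i}-\sum_{j=i+1}^J2^{-j}\Big)=(s-c_i)2^{-J}>2^{-J}.$$
So the two strips, of height $2^{-J}$, are disjoint over $[2,3]$. Each $A_k$ has area $2^{-J}$, and there are $2^J$ of them.

(iii) For $s\in[2,3]$ we have $0\le\ell_k(s)\le3\sum_i2^{-i}\le3$. For $s\in[0,1]$ we have $|s-c_i|\le1$, so $|\ell_k(s)|\le1$. Add the height $2^{-J}\le1$.

(iv) We have $s-\tau\in[0,1]$ and $\ell_k(s-\tau)=\ell_k(s)-a_k\tau$, so $r-a_k\tau-\ell_k(s-\tau)=r-\ell_k(s)\in[0,2^{-J}]$. $\square$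

## 8. Test functions with prescribed frequencies

Let $n\ge4$, so $d=n-2\ge2$. Write $y=(y_1,y_2,y'')\in\mathbb R^d$ with $y''\in\mathbb R^{d-2}$. For $n=4$ omit $y''$ and the factors $\eta,\eta'$ below, and read $\int\eta^2$ as $1$. Let $e_1,\dots,e_d$ be the standard basis.

The following functions are fixed once and for all, depending only on $n$:

* $\eta,\eta'\in C_c^\infty(\mathbb R^{d-2})$ with values in $[0,1]$; $\eta\not\equiv0$ is supported in the unit ball, and $\eta'=1$ on $\operatorname{supp}\eta$.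
* $\Theta\in C_c^\infty(\mathbb R^d)$ with values in $[0,1]$ and $\Theta=1$ on $\{|y|\le40\}$.
* $\chi\in C_c^\infty(\mathbb R)$ with $0\le\chi\le1$, $\chi\not\equiv0$, $\operatorname{supp}\chi\subset[1,2]$; put $\chi_j=\chi$ for $j<n$.
* $\chi_n\in C_c^\infty((-\infty,0))$ with $0\le\chi_n\le1$ and $\chi_n=1$ on $[-2(n-1),-(n-1)]$.

The last choice is made so that $x_1,\dots,x_{n-1}\in[1,2]$ implies $\chi_n(x_n)=1$ for $x_n=-\sum_{j<n}x_j$.

The following objects depend on $J$.

* The set $E$ is compact with $|E|\le4/J$, and it lies in the open box $(-\frac12,\frac32)\times(-2,3)$. So there is an open $U\supset E$ inside this box with $|U|\le5/J$. Let $\varphi\in C_c^\infty(U)$ have values in $[0,1]$ and $\varphi=1$ on $E$.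
* Let $\gamma_k\in C_c^\infty(\operatorname{int}A_k)$ have values in $[0,1]$ and $\int\gamma_k^2\ge\frac12|A_k|$. (Take $\gamma_k=1$ on a compact subset of $\operatorname{int}A_k$ with at least half the area.) Put $g_k(y)=\gamma_k(y_1,y_2)\eta(y'')$. By Lemma 6(iii), $|y|\le\sqrt{9+16+1}\le6$ on $\operatorname{supp}g_k$, so $\Theta=1$ there.
* Let $\mu_k=(a_k,-1,0,\dots,0)$ and $v_k=(-1,-a_k,0,\dots,0)$. The $\mu_k$ are distinct.

For $w\in\mathbb R^d$ the matrix $(w,\mu_k,e_3,\dots,e_d)$ is block lower triangular with an identity block, so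
$$\det(w,\mu_k,e_3,\dots,e_d)=w_1\mu_{k,2}-w_2\mu_{k,1}=-w_1-a_kw_2=w\cdot v_k . \tag{11}$$

For $N>0$ put $e=e_3+\dots+e_d$ (so $e=0$ if $n=4$) and
$$F_1=\Theta,\qquad F_2=\varphi(y_1,y_2)\,\eta'(y''),\qquad F_3=\sum_ke^{2\pi iN\mu_k\cdot y}g_k,$$
$$F_j=e^{2\pi iNe_{j-1}\cdot y}\,\Theta\quad(4\le j\le n-1),\qquad F_n=e^{-2\pi iNe\cdot y}\sum_ke^{-2\pi iN\mu_k\cdot y}g_k,$$
and $f_j(x,p)=\chi_j(x)F_j(p/x)$.

The $g_k$ have disjoint supports and values in $[0,1]$, so $|f_j|\le1$ for all $j$. The supports of the $\chi_j$ are fixed compact sets, and those of the $F_j$ lie in a fixed bounded set, so all $f_j$ are supported in a ball $K$ depending only on $n$. Finally,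
$$|\operatorname{supp}f_2|\le\int_1^2x^d\,dx\cdot|U|\,|\operatorname{supp}\eta'|\le\frac{C_n}J .$$
Proposition 5 applies, so the principal value exists for each $N$.

## 9. The limit $N\to\infty$

Here $J$ is fixed.

**Step 1: recentering.** We move the frequencies into the determinant. We have $\widehat{F_3}(\zeta)=\sum_k\widehat{g_k}(\zeta-N\mu_k)$, $\widehat{F_j}(\zeta)=\widehat\Theta(\zeta-Ne_{j-1})$ for $4\le j\le n-1$, and $\widehat{F_n}(\zeta)=\sum_{k'}\widehat{g_{k'}}(\zeta+N(\mu_{k'}+e))$. Expand the inner integral of Proposition 5 into finitely many terms indexed by $(k,k')$. In each, substitute $\zeta_3=N\mu_k+\omega_3$ and $\zeta_j=Ne_{j-1}+\omega_j$ for $4\le j\le n-1$. Since $\sum_{j=4}^{n-1}e_{j-1}=e$,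
$$\zeta_n+N(\mu_{k'}+e)=-\zeta_1-\zeta_2-\sum_{j=3}^{n-1}\omega_j+N(\mu_{k'}-\mu_k).$$
With $\widetilde\chi(x)=\prod_{j=1}^n\operatorname{sgn}(x_j)\chi_j(x_j)$, the $(k,k')$ term is
$$\int\widetilde\chi(x)\int\widehat\Theta(\zeta_1)\widehat{F_2}(\zeta_2)\widehat{g_k}(\omega_3)\prod_{j=4}^{n-1}\widehat\Theta(\omega_j)\ \widehat{g_{k'}}\Big(-\zeta_1-\zeta_2-\sum_{j=3}^{n-1}\omega_j+N(\mu_{k'}-\mu_k)\Big)\operatorname{sgn}D_N\ d\zeta_1\,d\zeta_2\,d\omega\,dx , \tag{12}$$
where $D_N$ is the $(n-1)\times(n-1)$ determinant with columns $\binom{x_1}{\zeta_1},\binom{x_2}{\zeta_2},\binom{x_3}{N\mu_k+\omega_3}$ and $\binom{x_j}{Ne_{j-1}+\omega_j}$ for $4\le j\le n-1$.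

**Step 2: a dominating function.** This permits taking limits under the integral. The factor $|\widehat{g_{k'}}|$ is bounded by $\|g_{k'}\|_1$ and $|\operatorname{sgn}D_N|\le1$. So the integrand of (12) is at most a constant times $|\widetilde\chi(x)\widehat\Theta(\zeta_1)\widehat{F_2}(\zeta_2)\widehat{g_k}(\omega_3)\prod_{j=4}^{n-1}\widehat\Theta(\omega_j)|$. This is integrable and independent of $N$.

**Step 3: the cross terms vanish.** Let $k\ne k'$. Since $\mu_k\ne\mu_{k'}$, the argument of $\widehat{g_{k'}}$ in (12) tends to infinity for every fixed $(x,\zeta_1,\zeta_2,\omega)$, so the integrand tends to $0$ pointwise. By dominated convergence the term tends to $0$.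

**Step 4: the diagonal terms.** Let $k=k'$. The variable $N$ enters $D_N$ in its last $n-3$ columns only, linearly in each. So $D_N$ is a polynomial in $N$ of degree at most $n-3$, and its coefficient of $N^{n-3}$ is, by expansion along the first row and (11),
$$\det\begin{pmatrix}x_1&x_2&0&0&\cdots&0\\ \zeta_1&\zeta_2&\mu_k&e_3&\cdots&e_d\end{pmatrix}=x_1(\zeta_2\cdot v_k)-x_2(\zeta_1\cdot v_k)=(x_1\zeta_2-x_2\zeta_1)\cdot v_k .$$
This is a nonzero polynomial in $(x,\zeta)$, hence nonzero almost everywhere, and $\operatorname{sgn}D_N\to\operatorname{sgn}((x_1\zeta_2-x_2\zeta_1)\cdot v_k)$ almost everywhere. The limit no longer depends on $\omega$. The $\omega$-integral of the remaining factors is a convolution: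
$$\int\widehat{g_k}(\omega_3)\prod_{j=4}^{n-1}\widehat\Theta(\omega_j)\,\widehat{g_k}\Big(-\zeta_1-\zeta_2-\sum_{j=3}^{n-1}\omega_j\Big)d\omega=\widehat{(g_k\Theta^{n-4}g_k)}(-\zeta_1-\zeta_2)=\widehat{g_k^2}(-\zeta_1-\zeta_2),$$
because $\Theta=1$ on $\operatorname{supp}g_k$. Where $\prod_j\chi_j(x_j)\ne0$ we have $x_j>0$ for $j<n$ and $x_n<0$, so $\prod_j\operatorname{sgn}(x_j)=-1$. This turns the constant $-i\pi(-1)^n$ into $i\pi(-1)^n$. Therefore
$$\lim_{N\to\infty}\Lambda_n=i\pi(-1)^n\int\prod_{j=1}^n\chi_j(x_j)\sum_k\iint\widehat\Theta(\zeta_1)\widehat{F_2}(\zeta_2)\widehat{g_k^2}(-\zeta_1-\zeta_2)\operatorname{sgn}\big((x_1\zeta_2-x_2\zeta_1)\cdot v_k\big)\,d\zeta_1\,d\zeta_2\,dx . \tag{13}$$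

**Step 5: back to physical space.** We rewrite the inner double integral as a directional integral. Insert (2) with $u=(x_1\zeta_2-x_2\zeta_1)\cdot v_k$. The truncated integrals are uniformly bounded, so dominated convergence moves $\lim_{\rho\to0}$ outside. For fixed $\rho$, Fubini's theorem allows us to integrate in $\zeta_1,\zeta_2$ first. Writing $\widehat{g_k^2}(-\zeta_1-\zeta_2)=\int g_k(y)^2e^{2\pi iy\cdot(\zeta_1+\zeta_2)}dy$ and using Fourier inversion for $\Theta$ and $F_2$, the double integral equals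
$$\frac1{i\pi}\lim_{\rho\to0}\int_{\rho<|t|<1/\rho}\int g_k(y)^2\,\Theta(y-tx_2v_k)\,F_2(y+tx_1v_k)\,dy\,\frac{dt}t .$$
On $\operatorname{supp}g_k$ we have $2\le y_1\le3$, and the first coordinate of $y+tx_1v_k$ is $y_1-tx_1$. Since $F_2$ is supported in $-\frac12<y_1<\frac32$, a nonzero integrand requires $tx_1\in(y_1-\frac32,y_1+\frac12)\subset(\frac12,\frac72)$. As $x_1\in[1,2]$, this gives $\frac14<t<\frac72$. So for $\rho<\frac14$ the truncation plays no role, only positive $t$ occur, and the integrand is nonnegative. Hence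
$$\lim_{N\to\infty}(-1)^n\Lambda_n=\int\prod_{j=1}^n\chi_j(x_j)\sum_k\int g_k(y)^2\int_0^\infty\Theta(y-tx_2v_k)\,F_2(y+tx_1v_k)\,\frac{dt}t\,dy\,dx . \tag{14}$$

## 10. A lower bound independent of $J$, and the proof of Theorem 2

**Step 1: each point sees $E$.** We bound the $t$-integral in (14) from below. Let $y\in\operatorname{supp}g_k$, $s=y_1\in[2,3]$, $x_1,x_2\in[1,2]$, and let $t$ be such that $\tau=tx_1\in[s-1,s]$. The first two coordinates of $y+tx_1v_k$ are $(y_1-\tau,\,y_2-a_k\tau)$. Since $(y_1,y_2)\in A_k$, Lemma 6(iv) says they form a point of $E$, where $\varphi=1$. The remaining coordinates $y''\in\operatorname{supp}\eta$ are unchanged, and $\eta'=1$ there. So $F_2(y+tx_1v_k)=1$. Also $t\le\tau\le3$ and $|v_k|\le\sqrt2$, so $|y-tx_2v_k|\le6+3\cdot2\sqrt2<40$ and $\Theta(y-tx_2v_k)=1$. Since $\frac{dt}t=\frac{d\tau}\tau$, the $t$-integral is at least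
$$\int_{s-1}^s\frac{d\tau}\tau=\log\frac s{s-1}\ge\log\frac32 .$$

**Step 2: summing over the strips.** On $\operatorname{supp}\prod_{j<n}\chi(x_j)$ all $x_j$ with $j<n$ lie in $[1,2]$, so $\chi_n(x_n)=1$ and $\int\prod_{j=1}^n\chi_j(x_j)\,dx=(\int\chi)^{n-1}$. Using $\int g_k^2=\int\gamma_k^2\int\eta^2\ge\frac12|A_k|\int\eta^2$ and $\sum_k|A_k|=1$,
$$\lim_{N\to\infty}|\Lambda_n|\ge\Big(\int\chi\Big)^{n-1}\log\tfrac32\ \sum_k\int g_k^2\ \ge\ \Big(\int\chi\Big)^{n-1}\log\tfrac32\cdot\tfrac12\int\eta^2=:2c>0 .$$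
The constant $c$ depends only on $n$ and the fixed cutoffs, not on $J$.

**Step 3: choosing the parameters.** Given $\delta>0$, choose $J$ with $C_n/J\le\delta$, so that $|\operatorname{supp}f_2|\le\delta$ for every $N$. With this $J$ fixed, choose $N$ so large that $|\Lambda_n(f_1,\dots,f_n)|\ge c$. The functions lie in $C_c^\infty(K)$ and are bounded by $1$, and their principal value exists by Proposition 5. This is Theorem 2 for $i=2$. For general $i$, exchange $f_2$ and $f_i$: by antisymmetry $\Lambda_n$ at most changes sign. $\blacksquare$
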